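# Invariant traces and finitely satisfiable traces in NIP theories

## Keeping the formula: a pure set and the rationals

Take a model $M$, a much more saturated model $N$ above it, and a tuple $a$ outside. A formula $\phi(x;y)$ over $M$ cuts out of $N$ the set of those $c$ for which $\phi(a;c)$ holds. Suppose that the type of $a$ over $N$ cannot distinguish two tuples of $N$ that look alike over $M$. Can the same subset of $N$ be cut out by a tuple $b$ of a more concrete kind, one that is approximated by tuples of $M$ itself?

The answer one would first guess is: yes, and with the same formula. Keep $\phi$ and replace $a$ by a suitable $b$. We first fix the words and then test this guess.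

Throughout, $T$ is a complete theory in a language $L$, and $\mathcal U$ is a monster model: very saturated and strongly homogeneous. Models and sets are small elementary substructures, respectively subsets, of $\mathcal U$. The letters $x,y,z,t,w$ are finite tuples of variables, and $a\in\mathcal U$ or $c\in N$ means a finite tuple. $L(M)$ is the set of formulas with parameters in $M$. We use two facts about $\mathcal U$ all the time: types over small sets are realized, and a sentence with parameters in $M$ is true in $M$ if and only if it is true in $\mathcal U$. By the second fact, if $\mathcal U$ satisfies $\exists y\,G(y)$ with $G\in L(M)$, then $G$ has a solution in $M$.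

**Definition (traces and saturation).** For $\phi(x;y)\in L(M)$ and $a\in\mathcal U$ of length $|x|$, the *trace* of $a$ is $\phi(a;N)=\{c\in N^{|y|}:\ \models\phi(a;c)\}$. We write $M\prec^+N$ if $M\prec N$ and $N$ is $|M|^+$-saturated. In that case every type over $M$ in finitely many variables is realized in $N$.

**Definition (invariance).** $\mathrm{tp}(a/N)$ is *$M$-invariant* if, for all $c,c'\in N$ with $\mathrm{tp}(c/M)=\mathrm{tp}(c'/M)$ and every $\phi(x;y)$ over $M$, $\phi(x;c)\in\mathrm{tp}(a/N)$ if and only if $\phi(x;c')\in\mathrm{tp}(a/N)$. A set $D\subseteq N^{|y|}$ is *$M$-invariant* if $c\in D\Leftrightarrow c'\in D$ whenever $c,c'\in N^{|y|}$ have the same type over $M$. If $\mathrm{tp}(a/N)$ is $M$-invariant, then so is each trace $\phi(a;N)$.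

**Definition (finite satisfiability).** $\mathrm{tp}(b/N)$ is *finitely satisfiable in $M$* if every formula in it has a realization in $M$.

**Definition (shattering, NIP).** A formula $\theta(t;w)$ *shatters* $\{e_1,\dots,e_n\}$ if for every $S\subseteq\{1,\dots,n\}$ some $d\in\mathcal U$ satisfies $\models\theta(d;e_i)\Leftrightarrow i\in S$. The theory $T$ is *NIP* if no formula shatters arbitrarily large finite sets. Parameters in $\theta$ make no difference: if $\theta(t;w,p)$ shatters $\{e_i\}$, then $\theta(t;w,w')$ shatters $\{(e_i,p)\}$. For example, in a dense linear order the formula $y<x$ shatters every one-point set and no two-point set: for $e_1<e_2$, no $x$ has $e_2<x$ and $x\le e_1$.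

The question comes from Pierre Simon, "Dp-minimality: invariant types and dp-rank", arXiv:1210.4479 (2012), where it is a conjecture.

**Conjecture.** Assume that $T$ is NIP. Let $M\prec^+N$, $a\in\mathcal U$ such that $\mathrm{tp}(a/N)$ is $M$-invariant, and $\phi(x;y)\in L(M)$. Then there is $b\in\mathcal U$ and a formula $\psi(z;y)\in L(M)$ such that $\mathrm{tp}(b/N)$ is finitely satisfiable in $M$ and $\phi(a;N)=\psi(b;N)$.

Here $\psi$ has no parameters outside $M$, and the length of $z$ is free. The first guess is that $\psi=\phi$ always works.

**Test 1: an infinite set with no structure, $\phi(x;y)$ being $x=y$.** If $a\in N\setminus M$, pick $a'\neq a$ in $N\setminus M$. Then $\mathrm{tp}(a/M)=\mathrm{tp}(a'/M)$, but $x=a$ is in $\mathrm{tp}(a/N)$ and $x=a'$ is not, so $\mathrm{tp}(a/N)$ is not $M$-invariant. So $a\in M$ or $a\notin N$. If $a\in M$, take $b=a$. If $a\notin N$, the type over $N$ says only $x\neq c$ for all $c\in N$. Each finite part of it is realized in the infinite set $M$, so again $b=a$ works. The guess survives.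

**Test 2: $M=(\mathbb Q,<)$, $\phi(x;y)$ being $y<x$.** By quantifier elimination, $\mathrm{tp}(a/N)$ for $a\notin N$ is given by the initial segment $D=\{c\in N:c<a\}$, and it is $M$-invariant as soon as $D$ is.

First let $D=\{c\in N: c<q\text{ for some rational }q<\sqrt2\}$. Given a finite $C\subseteq N$, choose for each $c\in C\cap D$ a rational $q_c<\sqrt2$ with $c<q_c$, and let $e$ be the largest of these ($e=1$ if there are none). For $c\in C\cap D$ we have $c<q_c\le e$. For $c\in C\setminus D$ we do not have $c<e$. So $y<e$ agrees with $D$ on $C$, and the guess survives.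

Next let $a$ lie below all of $N$, so $D=\emptyset$. By saturation $N$ contains some $c$ below all of $\mathbb Q$. If $\{c'\in N:c'<b\}=\emptyset$, then $x\le c$ is in $\mathrm{tp}(b/N)$, and it has no solution in $\mathbb Q$. So with $\psi=\phi$ there is no $b$. The same happens for $D=\{c\in N:c\le q\}$ with $q$ rational: $N$ contains $c'$ with $q<c'<r$ for all rationals $r>q$, and $q<x\le c'$ has no rational solution.

So the first guess is false. The repair is easy here: $\psi(z;y):=(y\neq y)$ in the first case, and $y\le z$ with $b=q$ in the second. Two general cases are equally easy. If $\mathrm{tp}(a/N)$ is itself finitely satisfiable in $M$, take $b=a$ and $\psi=\phi$. If $\phi(a;N)=\chi(N)$ with $\chi(y)\in L(M)$, take $\psi=\chi$ with a dummy variable $z$.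

## Infinitely many named cuts: $\psi$ must depend on $a$

A second guess is that the right $\psi$ lies in some finite list that depends on $T,M,N,\phi$ but not on $a$. This is also false.

**Proposition 1.** There are an NIP theory, $M\prec^+N$ and $\phi$ such that no finite set of formulas $\psi$ serves for all $a$ with $\mathrm{tp}(a/N)$ $M$-invariant.

**Proof.** Let $M=(\mathbb Q,<,P_n)_{n<\omega}$ with $P_n=\{q: q<n+\sqrt2\}$, let $T=\mathrm{Th}(M)$, and take any $N$ with $M\prec^+N$.

*Quantifier elimination and NIP.* For finite $I\subseteq\omega$, consider the reduct to $\{<\}\cup\{P_i:i\in I\}$. A model of its theory is a finite concatenation of dense linear orders without endpoints, and the predicates say in which piece a point lies. A finite partial isomorphism extends to any further point, because there is always room in the correct piece. So the reduct eliminates quantifiers by back-and-forth. Each formula lives in such a reduct, hence is equivalent to a Boolean combination of atomic formulas. Boolean combinations of formulas that do not shatter arbitrarily large finite sets have the same property (a textbook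 fact). No atomic formula shatters two points: the sets $\{y:y<x\}$ form a chain, and so do the sets $\{y:x<y\}$; the sets $\{y:y=x\}$ have one point; and the truth of a formula whose variables all lie on one side of the partition does not depend on the other side. So $T$ is NIP.

*The types.* Let $\phi(x;y)$ be $y<x$, and let $a_n$ realize $\{P_n(x)\}\cup\{c<x:c\in P_n(N)\}$. This is consistent, as $P_n(N)$ has no largest element. The element $a_n$ lies above $P_n(N)$ and below $N\setminus P_n(N)$. It lies in $P_i$ for $i\ge n$. For $i<n$ it lies above some $c\in P_n(N)\setminus P_i(N)$, hence outside $P_i$. By quantifier elimination these data determine a complete type over $N$. It is definable over $M$, since $c<a_n$ holds if and only if $P_n(c)$; so it is $M$-invariant. Also $\phi(a_n;N)=P_n(N)$.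

*No finite list works.* Given finitely many $\psi$'s, choose $n$ such that $P_n$ occurs in none of them. By saturation there are $c\in P_n(N)$ and $c'\in N\setminus P_n(N)$, both filling the cut of $n+\sqrt2$ in $\mathbb Q$. For $i<n$ both lie above a rational outside $P_i$, and for $i>n$ both lie below a rational in $P_i$. So they satisfy the same $P_i$ for $i\ne n$ and the same order formulas over $M$. By quantifier elimination in a finite reduct without $P_n$, $\psi(e;c)\leftrightarrow\psi(e;c')$ for all $e\in M$ and each given $\psi$. If $\psi(b;N)=P_n(N)$ with $\mathrm{tp}(b/N)$ finitely satisfiable in $M$, then $\psi(z;c)\wedge\neg\psi(z;c')$ is in $\mathrm{tp}(b/N)$, so it has a solution in $M$. This is a contradiction. $\square$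

What was missing from a fixed list is a formula in $y$ alone, here $P_n(y)$. The theorem below says that $\phi$ together with finitely many such formulas is enough.

## Theorem A: approximation by instances over $M$

The conjecture is true. The next statement removes $b$ from it and also weakens the hypothesis: only the set $\phi(a;N)$, and not all of $\mathrm{tp}(a/N)$, has to be $M$-invariant. From now on $T$ is a complete NIP theory, $M\prec^+N$, and $\phi(x;y)\in L(M)$. The language need not be countable.

**Theorem A.** Let $a\in\mathcal U$ be such that $D:=\phi(a;N)$ is $M$-invariant. Then there is $\psi(z;y)\in L(M)$ with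
$$\text{(UA)}\qquad\text{for every finite }C\subseteq N^{|y|}\text{ there is }e\in M^{|z|}\text{ with }\{c\in C:\ \models\psi(e;c)\}=C\cap D .$$
Moreover $\psi$ can be built, by connectives and quantifiers, from $\phi$ and finitely many $L(M)$-formulas in the variables $y$ alone.

For instance, Test 2 verified (UA) for the cut below $\sqrt2$ with $\psi$ being $y<z$, and showed that (UA) fails for $D=\emptyset$ with the same $\psi$: take $C=\{c\}$ with $c$ below $\mathbb Q$.

**Corollary A (the Conjecture).** Let $a\in\mathcal U$ be such that $D=\phi(a;N)$ is $M$-invariant; in particular, $a$ may be any tuple with $\mathrm{tp}(a/N)$ $M$-invariant. Then there are $\psi(z;y)\in L(M)$ and $b\in\mathcal U$ with $\mathrm{tp}(b/N)$ finitely satisfiable in $M$ and $\phi(a;N)=\psi(b;N)$.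

**Proof from Theorem A.** For finite $C\subseteq N^{|y|}$ let $M_C\subseteq M^{|z|}$ be the set of all $e$ as in (UA); it is not empty. If $e$ works for $C\cup C'$, it works for $C$ and for $C'$, so $M_{C\cup C'}\subseteq M_C\cap M_{C'}$. Hence the sets $M_C$ have the finite intersection property, and some ultrafilter $\mathcal W$ on $M^{|z|}$ contains all of them. Put
$$q=\{\chi(z)\in L(N):\ \{e\in M^{|z|}:\ \models\chi(e)\}\in\mathcal W\}.$$
This is a complete type over $N$, and it is finitely satisfiable in $M$ because sets in $\mathcal W$ are nonempty. With $C=\{c\}$ we see that $q$ contains $\psi(z;c)$ if $c\in D$ and $\neg\psi(z;c)$ if $c\notin D$. Let $b\models q$. $\square$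

## Two points, and a circular choice

**Notation.** Write $\phi^1=\phi$ and $\phi^0=\neg\phi$, and similarly for other formulas. For a list $u=(u_1,\dots,u_n)$ of $|y|$-tuples and $\pi\in\{0,1\}^n$, put
$$[u;\pi](x)=\bigwedge_{t\le n}\phi(x;u_t)^{\pi_t}.$$
A formula is *consistent* if it is realized in $\mathcal U$. For example, if $\phi$ is $y<x$ in a dense linear order, $[(u_1,u_2);(1,0)](x)$ says $u_1<x\le u_2$, and it is consistent if and only if $u_1<u_2$.

The invariance of $D$ and the saturation of $N$ enter the proof only through the following lemma.

**Lemma 2.** Let $c_1,\dots,c_n\in N^{|y|}$ and $\pi\in\{0,1\}^n$ with $c_t\in D\Leftrightarrow\pi_t=1$ for all $t$. Let $u_t\in\mathcal U$ realize $\mathrm{tp}(c_t/M)$, for each $t$ separately. Then $[u;\pi]$ is consistent.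

**Proof.** Nothing is assumed about the joint type of $(u_1,\dots,u_n)$ over $M$. By saturation there is $(u_1',\dots,u_n')$ in $N$ with that same joint type. Now $\mathrm{tp}(u_t'/M)=\mathrm{tp}(c_t/M)$, so by invariance $u'_t\in D\Leftrightarrow c_t\in D\Leftrightarrow\pi_t=1$. As $D=\phi(a;N)$, the tuple $a$ realizes $[u';\pi]$. So $\exists x\,[u';\pi](x)$ holds, and since $\exists x\,[y_1,\dots,y_n;\pi](x)$ is a formula over $M$, it also holds of $(u_1,\dots,u_n)$. $\square$

Now suppose that no formula satisfies (UA). The failure of (UA) for $\neg\psi$ gives a finite set $C$ such that no $e\in M$ makes $\psi(e;\cdot)$ true on all of $C\setminus D$ and false on all of $C\cap D$. In other words: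
$$\text{if }\psi(e;\cdot)\text{ holds on all of }C\setminus D,\text{ then it holds somewhere in }C\cap D.\tag{1}$$
So instances of $\psi$ over $M$ leak from outside $D$ into $D$. The natural plan is to use this leak to produce points of $M$ that behave as if they were on both sides of $D$, and so to shatter large sets by $\phi$ itself. Let us try this for two points.

We want $c_1,c_2\in M$ with $\phi(x;c_1)^{\eta_1}\wedge\phi(x;c_2)^{\eta_2}$ consistent for all four $(\eta_1,\eta_2)$. Take finite sets $C_1^0,C_2^0$ outside $D$ and $C_1^1,C_2^1$ inside $D$. Lemma 2 and compactness give formulas $r_i^\iota(y)\in L(M)$, true on $C_i^\iota$, such that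
$$r_1^{\eta_1}(y_1)\wedge r_2^{\eta_2}(y_2)\ \to\ \exists x\,\big(\phi(x;y_1)^{\eta_1}\wedge\phi(x;y_2)^{\eta_2}\big).\tag{2}$$
Put
$$G_\gamma(y_2):=\forall y_1\bigwedge_{\eta_1}\Big(r_1^{\eta_1}(y_1)\to\exists x\,\big(\phi(x;y_1)^{\eta_1}\wedge\phi(x;y_2)^{\gamma}\big)\Big).$$
By (2), $G_\gamma$ holds on $C_2^\gamma$ for $\gamma=0,1$. If $C_2$ was chosen so that (1) holds for $G_0$, then $G_0$ holds at some $c\in C_2^1$, where $G_1$ holds too. The formula $\exists y_2(G_0\wedge G_1)$ is over $M$, so there is $c_2\in M$ with $G_0(c_2)\wedge G_1(c_2)$. Now let $H_\gamma(y_2;y_1):=\bigwedge_{\eta_2}\exists x(\phi(x;y_1)^\gamma\wedge\phi(x;y_2)^{\eta_2})$. By the choice of $c_2$, $H_\gamma(c_2;\cdot)$ holds on $C_1^\gamma$ for both $\gamma$. If $C_1$ was chosen so that (1) holds for $H_0(y_2;y_1)$, the same move gives $c_1\in M$ with $H_0(c_2;c_1)\wedge H_1(c_2;c_1)$, and we are done.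

Look at the order of choices. $H_0$ involves only $\phi$, so $C_1$ can be chosen first. $G_0$ involves $r_1^0$ and $r_1^1$, so $C_2$ must be chosen *after* $r_1^0,r_1^1$. But the formulas $r_1^\iota$ came from compactness in (2), applied to types of elements of $C_1$ *and of $C_2$*, so they must be chosen after $C_2$. If we fix $r_1$ too early, (2) may fail once $C_2$ arrives. If we shrink $r_1$ after $C_2$ has arrived, $G_0$ becomes a weaker formula, and (1) for the old $G_0$ says nothing about the new one. This is the point at which the plan stops working.

The way out has two parts. First, we let the formulas around $C_j$ shrink through a whole sequence of levels $m=j,j+1,\dots$, and we use (2) only for points that are in force at *one and the same* level. Second, we no longer ask for one $x$ that serves points of different levels. Points of one level share their own witnesses $x$, and different levels are tied together only through a common tuple $d$. The set we shatter will be shattered by a new formula $V_1$, with $d$ in the role of the realization. A maximality argument will tell us which ties between levels come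 for free, and how to exploit the first one that does not.

For a finite set $\mathcal Q$ of $L(M)$-formulas in $y$, let $\langle\phi,\mathcal Q\rangle$ be the set of formulas built from $\phi$ and members of $\mathcal Q$ by substituting variables for variables, connectives and quantifiers. The parameters inside $\phi$ and $\mathcal Q$ stay as they are. Up to renaming variables this set is countable, also when we view its members as $\psi(z;y)$, that is, with a choice of a distinguished $|y|$-tuple of free variables $y$ (dummy variables are allowed), the remaining free variables being $z$.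

**Standing assumption (for contradiction).** No $\psi$ in any $\langle\phi,\mathcal Q\rangle$ satisfies (UA).

Refuting this proves Theorem A including its last sentence.

## Finite sets $C_j^\iota$ that defeat more and more formulas

We construct, for $j=1,2,\dots$, finite sets $C_j^0\subseteq N^{|y|}\setminus D$ and $C_j^1\subseteq D$, and for $1\le j\le m$ and $\iota\in\{0,1\}$ formulas $r^\iota_{j,m}(y)\in L(M)$, with the properties (a), (b), (c) below. The formula $r^\iota_{j,m}$ is the neighborhood of $C_j^\iota$ in force at level $m$. Put
$$R^\iota_m:=\bigcup_{j\le m}r^\iota_{j,m}(\mathcal U).$$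

- (a) $r^\iota_{j,m}$ holds on $C_j^\iota$, and $r^\iota_{j,m+1}\to r^\iota_{j,m}$.
- (b) If $n\le m$, $\pi\in\{0,1\}^n$, and $u_t\in R_m^{\pi_t}$ for all $t\le n$, then $[u;\pi]$ is consistent.
- (c) For every $\psi(z;y)\in\Delta_j$ and every $e\in M^{|z|}$: if $\psi(e;\cdot)$ holds at every element of $C_j^0$, then it holds at some element of $C_j^1$.

Here $\Delta_j$ is a finite set of formulas that we define now. Note that in (b) all the $u_t$ come from the same level $m$.

**Step 1: the formulas $\Delta_j$ to be defeated at stage $j$.** The purpose is to reach, sooner or later, every formula written with $r$'s that already exist. Let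
$$\mathcal Q_j=\{r^\iota_{i,m}:\ i\le m<j,\ \iota\in\{0,1\}\},$$
let $(\theta_{j,n})_{n\ge1}$ enumerate $\langle\phi,\mathcal Q_j\rangle$, and let $\Delta_j=\{\theta_{i,n}:i,n\le j\}$. The formulas in $\mathcal Q_j$ are constructed before stage $j$, so $\Delta_j$ is known when stage $j$ begins. Every $\psi=\theta_{i,n}\in\langle\phi,\mathcal Q_i\rangle$ lies in $\Delta_j$ for all $j\ge\max(i,n)$.

**Step 2: the sets $C_j^\iota$.** The purpose is (c). Let $\psi\in\Delta_j$. Then $\neg\psi$ lies in some $\langle\phi,\mathcal Q_i\rangle$, so it fails (UA). This gives a finite $C_\psi$ such that no $e$ in $M$ makes $\psi(e;\cdot)$ true on $C_\psi\setminus D$ and false on $C_\psi\cap D$. Put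
$$C_j^0=\bigcup_{\psi\in\Delta_j}(C_\psi\setminus D),\qquad C_j^1=\bigcup_{\psi\in\Delta_j}(C_\psi\cap D).$$
If $\psi(e;\cdot)$ holds on $C_j^0\supseteq C_\psi\setminus D$, it is not false on all of $C_\psi\cap D$, so it holds at some element of $C_\psi\cap D\subseteq C_j^1$. This is (c).

**Step 3: the formulas $r^\iota_{i,j}$ for $i\le j$.** The purpose is (a) and (b) at level $m=j$. Consider any $n\le j$, any $\pi\in\{0,1\}^n$ and any $c_t\in\bigcup_{i\le j}C_i^{\pi_t}$ for $t\le n$. Since $c_t\in D\Leftrightarrow\pi_t=1$, Lemma 2 says that
$$\bigcup_{t\le n}\mathrm{tp}(c_t/M)(y_t)\ \vdash\ \exists x\,[y_1,\dots,y_n;\pi](x).$$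
By compactness, one formula from each $\mathrm{tp}(c_t/M)$ suffices on the left. There are only finitely many choices of $n,\pi,(c_t)$. So for each $\iota$ and each $c\in\bigcup_{i\le j}C_i^\iota$ we can take the conjunction of all the formulas obtained from $\mathrm{tp}(c/M)$ in all these choices. This is a single formula $\vartheta_c\in\mathrm{tp}(c/M)$ (depending on $j$), and the formulas $\vartheta_c$ serve all the choices at once. Put
$$r^\iota_{i,j}:=\bigvee_{c\in C_i^\iota}\vartheta_c,\quad\text{conjoined with } r^\iota_{i,j-1}\text{ if } i<j,$$
where the empty disjunction is false. Then (a) holds: each $c\in C_i^\iota$ satisfies $\vartheta_c$, and, inductively, $r^\iota_{i,j-1}$. For (b) with $m=j$: if $u_t\in R_j^{\pi_t}$, then $u_t$ satisfies $r^{\pi_t}_{i_t,j}$ for some $i_t\le j$, hence $\vartheta_{c_t}$ for some $c_t\in C_{i_t}^{\pi_t}$. By the choice of the $\vartheta$'s, $[u;\pi]$ is consistent. The construction is complete.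

## Lists of $\phi$-patterns with a common extension

**Definition (admissible pairs).** A pair $(u,\pi)$ with $u\in(M^{|y|})^n$ and $\pi\in\{0,1\}^n$ has *length* $n$. It is *$m$-admissible* if $u_t\in R_m^{\pi_t}$ for all $t$. The empty pair, of length $0$, is $m$-admissible for all $m$.

**Definition (extendable lists).** A finite list $\mathcal Z$ of pairs is *$r$-extendable* if there is $d=(d_1,\dots,d_r)\in(M^{|y|})^r$ such that $[u;\pi]\wedge[d;\delta]$ is consistent for all $(u,\pi)\in\mathcal Z$ and all $\delta\in\{0,1\}^r$.

All the $u$'s lie in $M$ and there are finitely many of them, so the existence of $d$ is a sentence over $M$. It therefore makes no difference whether $d$ is sought in $M$ or in $\mathcal U$.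

Here is an example for extendability, with $\phi$ being $y<x$ in $(\mathbb Q,<)$. The pair $((u_1,u_2),(1,0))$ with $u_1<u_2$ describes the interval $u_1<x\le u_2$, and it is $1$-extendable by any $d$ strictly between $u_1$ and $u_2$. Now list two such pairs, with intervals $u_1<x\le u_2$ and $u_3<x\le u_4$ and $u_2\le u_3$. Each is consistent, but the list is not $1$-extendable: $d$ would need $d<u_2$ (some $x\le u_2$ has $d<x$) and $d>u_3$ (some $x>u_3$ has $x\le d$). The list consisting of the empty pair is $1$-extendable but not $2$-extendable, since $y<x$ shatters no two points.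

**Step 4: the largest $\rho$ for which extensions come for free.** For $r\ge0$ consider

**P($r$):** for every $s$ there is $k$ such that every list of at most $s$ pairs, each of length $\le s$ and each $m$-admissible for some $m>k$, is $r$-extendable.

The level $m$ may depend on the pair. This is what allows P($r$) to connect different levels, which (b) does not do. We check three things.

First, P(0) holds. Take $k=s$. For $r=0$ we must see that each $[u;\pi]$ in the list is consistent, and this is (b), because the length is at most $s<m$. Different pairs do not interact here.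

Second, P($r+1$) implies P($r$): drop the last entry of $d$.

Third, P($r$) fails for large $r$. Indeed, P($r$) with $s=1$, applied to the list consisting of the empty pair, gives $d_1,\dots,d_r$ with $[d;\delta]$ consistent for every $\delta\in\{0,1\}^r$. Then the $d_i$ are distinct, and $\phi(x;y)$ shatters $\{d_1,\dots,d_r\}$. By NIP this is impossible for large $r$.

Let $\rho$ be maximal such that P($\rho$) holds. Then P($\rho+1$) fails.

**Step 5: bad lists of one fixed shape.** The purpose is to turn the failure of P($\rho+1$) into a single formula. The failure gives $s_0$ such that for every $k$ there is a list of at most $s_0$ pairs of length $\le s_0$, each $m$-admissible for some $m>k$, that is not $(\rho+1)$-extendable. There are finitely many possibilities for the number $h$ of pairs, their lengths and their patterns $\pi_1,\dots,\pi_h$. So one fixed choice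
$$\tau=(h,\text{lengths},\pi_1,\dots,\pi_h)$$
occurs for unboundedly many $k$. Then it occurs for every $k$, because a list that is bad for $k'\ge k$ is also bad for $k$. We have $h\ge1$, since the empty list is extendable by any $d$.

For $w=(w_1,\dots,w_h)$ of the shape given by $\tau$, $t=(t_1,\dots,t_\rho)$ a list of $|y|$-tuples, and $\gamma\in\{0,1\}$, let
$$V_\gamma(t;w,y):=\bigwedge_{g\le h}\ \bigwedge_{\delta\in\{0,1\}^\rho}\exists x\,\big([w_g;\pi_g](x)\wedge\phi(x;y)^\gamma\wedge[t;\delta](x)\big).$$
So $V_\gamma(d;u,c)$ says that $d$ extends the list of all pairs $(u_g,\pi_g)$ after each has been prolonged by the point $c$ with sign $\gamma$. If $u=(u_1,\dots,u_h)$ in $M$ is such that the list $((u_g,\pi_g))_{g\le h}$ is not $(\rho+1)$-extendable, then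
$$V_0(d;u,c)\wedge V_1(d;u,c)\quad\text{holds for no }c,d\text{ in }\mathcal U.\tag{3}$$
Otherwise $(c,d_1,\dots,d_\rho)$ would satisfy all consistency requirements, for both signs of $c$ and all $\delta$, and so would witness $(\rho+1)$-extendability.

**Step 6: what it suffices to prove.**

**Claim 3.** For every $\ell\ge1$ there are tuples $(u^1,c_1),\dots,(u^\ell,c_\ell)$ in $M$ such that each $u^i$ satisfies (3), and for every $\eta\in\{0,1\}^\ell$ there is $d_\eta$ with $\models V_{\eta_i}(d_\eta;u^i,c_i)$ for all $i\le\ell$.

Given the claim, $V_1(d_\eta;u^i,c_i)\Leftrightarrow\eta_i=1$: if $\eta_i=1$ this is the claim, and if $\eta_i=0$ then $V_0(d_\eta;u^i,c_i)$ holds, so $V_1(d_\eta;u^i,c_i)$ fails by (3). Hence $V_1(t;w,y)$ shatters the $\ell$ points $(u^i,c_i)$. The formula $V_1$ depends on $\tau$ and $\rho$ but not on $\ell$. As $\ell$ is arbitrary, this contradicts NIP and proves Theorem A. (If $\rho=0$, the tuple $t$ is empty, and already $\ell=1$ gives $V_0\wedge V_1$ at $(u^1,c_1)$, against (3).)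

## Choosing the points from last to first

It remains to prove Claim 3. Fix $\ell$. The bad lists $u^i$ and the levels are chosen for $i=1,\dots,\ell$ in this order; the points $c_i$ are then chosen for $i=\ell,\dots,1$.

**Step 7: choosing levels and bad lists upward.** The purpose is to arrange that the formula we shall need for $c_i$ is among those defeated at stage $k_i$. Apply P($\rho$) with $s=\max(s_0+1,h\ell)$ to get $k_0$. Put $K_0=0$. For $i=1,\dots,\ell$ we choose integers $k_i<K_i$ and a tuple $u^i$, and we write $r_i^\iota:=r^\iota_{k_i,K_i}$. Suppose this is done for all $j<i$. Let $z=(w^1,\dots,w^\ell,y_{i+1},\dots,y_\ell)$ and define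
$$\Gamma_i(z;y_i):=\bigwedge_{(\eta_{i+1},\dots,\eta_\ell)}\ \forall y_1\dots y_{i-1}\bigwedge_{(\eta_1,\dots,\eta_{i-1})}\Big(\bigwedge_{j<i}r_j^{\eta_j}(y_j)\to\exists t\bigwedge_{j\le\ell}V_{\eta_j}(t;w^j,y_j)\Big),\qquad\eta_i:=0.$$
All the $w^j$, also those with $j\ge i$, are variables here. So $\Gamma_i$ depends only on $\tau,\rho,\ell,i$ and the formulas $r_j^\iota$ with $j<i$, and these are all known. It is built from $\phi$ and the $r^\iota_{k_j,K_j}$ with $k_j<K_j\le K_{i-1}$, so $\Gamma_i\in\langle\phi,\mathcal Q_{K_{i-1}+1}\rangle$. By Step 1 we can choose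
$$k_i\ge k_0,\qquad k_i>K_{i-1},\qquad \Gamma_i\in\Delta_{k_i}.$$
Next, by Step 5, choose $u^i=(u_1^i,\dots,u_h^i)$ in $M$ of shape $\tau$ that gives a list that is not $(\rho+1)$-extendable, with $(u^i_g,\pi_g)$ being $m_{i,g}$-admissible for some $m_{i,g}>k_i$. Put $K_i=\max_g m_{i,g}$. As $h\ge1$, $K_i>k_i$. Each $u^i$ satisfies (3). We have
$$k_0\le k_1<m_{1,g}\le K_1<k_2<m_{2,g}\le K_2<\dots<k_\ell<m_{\ell,g}\le K_\ell .$$

Compare this with the failed attempt. There, the formula around $C_1$ had to be shrunk after $C_2$ was known. Here $r_1^\iota=r^\iota_{k_1,K_1}$ is frozen at level $K_1$ and never changed, although $C_{k_2}^\iota$ comes later. The next step shows that P($\rho$) makes this harmless.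

**Step 8: points in the frozen neighborhoods have a common $d$.** We show:
$$\text{if }\eta\in\{0,1\}^\ell\text{ and }c_i\in r_i^{\eta_i}(\mathcal U)\text{ for all }i\le\ell,\text{ then some }d\text{ satisfies }V_{\eta_i}(d;u^i,c_i)\text{ for all }i.\tag{4}$$
For fixed $\eta$ this is a sentence over $M$, namely $\forall y_1\dots y_\ell\big(\bigwedge_i r_i^{\eta_i}(y_i)\to\exists t\bigwedge_iV_{\eta_i}(t;u^i,y_i)\big)$. So it suffices to prove it for $c_i\in M$. Consider the $h\ell$ pairs
$$(u^i_g{}^\frown c_i,\ \pi_g{}^\frown\eta_i),\qquad i\le\ell,\ g\le h,$$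
of length at most $s_0+1$. Since $k_i<m_{i,g}\le K_i$, property (a) gives
$$c_i\in r^{\eta_i}_{k_i,K_i}(\mathcal U)\subseteq r^{\eta_i}_{k_i,m_{i,g}}(\mathcal U)\subseteq R^{\eta_i}_{m_{i,g}} .$$
Together with the admissibility of $(u_g^i,\pi_g)$ this shows that the prolonged pair is $m_{i,g}$-admissible, and $m_{i,g}>k_i\ge k_0$. By P($\rho$) and the choice of $k_0$, the whole list is $\rho$-extendable. An extending $d$ makes $[u_g^i;\pi_g]\wedge\phi(x;c_i)^{\eta_i}\wedge[d;\delta]$ consistent for all $i,g,\delta$, which is exactly $V_{\eta_i}(d;u^i,c_i)$ for all $i$.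

**Step 9: replacing neighborhoods by points of $M$, downward.** The purpose is to trade, one index at a time, "all $y_i$ near $C_{k_i}^{\eta_i}$" for one point $c_i\in M$ that serves both signs. For $0\le i\le\ell$ and $\bar\eta=(\eta_{i+1},\dots,\eta_\ell)$ let $\mathrm{Good}_i^{\bar\eta}(y_{i+1},\dots,y_\ell)$ be the $L(M)$-formula saying:

for all $(\eta_1,\dots,\eta_i)\in\{0,1\}^i$ and all $y_1,\dots,y_i$ with $r_j^{\eta_j}(y_j)$ for $j\le i$, there is $t$ with $\bigwedge_{j\le\ell}V_{\eta_j}(t;u^j,y_j)$.

$\mathrm{Good}_\ell$ has no free variables, and it is true by (4).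

Let $1\le i\le\ell$, and suppose that we have $c_{i+1},\dots,c_\ell\in M$ satisfying $\mathrm{Good}_i^{\bar\eta}(c_{i+1},\dots,c_\ell)$ for *all* $\bar\eta\in\{0,1\}^{\ell-i}$. For $\gamma\in\{0,1\}$ put
$$G_\gamma(y):=\bigwedge_{\bar\eta}\mathrm{Good}_{i-1}^{(\gamma,\bar\eta)}(y,c_{i+1},\dots,c_\ell).$$
Specializing $\eta_i=\gamma$ and $y_i=y$ in $\mathrm{Good}_i^{\bar\eta}(c_{i+1},\dots,c_\ell)$, for all $\bar\eta$, gives $r_i^\gamma(y)\to G_\gamma(y)$. By (a), $C^\gamma_{k_i}\subseteq r^\gamma_{k_i,K_i}(\mathcal U)=r_i^\gamma(\mathcal U)$. So $G_\gamma$ holds on $C_{k_i}^\gamma$, for $\gamma=0$ and for $\gamma=1$.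

Now compare definitions: $G_0(y)$ is exactly $\Gamma_i(u^1,\dots,u^\ell,c_{i+1},\dots,c_\ell;y)$. It is an instance, with parameters in $M$, of a formula in $\Delta_{k_i}$, and it holds on all of $C_{k_i}^0$. By (c) it holds at some $c\in C_{k_i}^1$. But $G_1$ holds on all of $C_{k_i}^1$, so $G_0(c)\wedge G_1(c)$ holds. The formula $\exists y\,(G_0(y)\wedge G_1(y))$ has its parameters in $M$, so there is $c_i\in M$ with $G_0(c_i)\wedge G_1(c_i)$. This says that $\mathrm{Good}_{i-1}^{\bar\eta'}(c_i,\dots,c_\ell)$ holds for all $\bar\eta'\in\{0,1\}^{\ell-i+1}$, and we can continue with $i-1$.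

Going from $i=\ell$ down to $i=1$ we obtain $c_1,\dots,c_\ell\in M$ with $\mathrm{Good}_0^\eta(c_1,\dots,c_\ell)$ for all $\eta\in\{0,1\}^\ell$. In other words, for each $\eta$ there is $t=d_\eta$ with $V_{\eta_j}(d_\eta;u^j,c_j)$ for all $j\le\ell$. This is Claim 3. By Step 6, Theorem A is proved, and with it Corollary A. $\blacksquare$

## Four descriptions of the same subsets of $N$

**Theorem B.** Let $T$ be NIP, $M\prec^+N$, $D\subseteq N^{|y|}$. The following are equivalent:

1. $D=\phi(a;N)$ for some $\phi\in L(M)$, $a\in\mathcal U$, and $D$ is $M$-invariant;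
2. $D=\phi(a;N)$ for some $\phi\in L(M)$ and $a\in\mathcal U$ with $\mathrm{tp}(a/N)$ $M$-invariant;
3. $D=\psi(b;N)$ for some $\psi\in L(M)$ and $b\in\mathcal U$ with $\mathrm{tp}(b/N)$ finitely satisfiable in $M$;
4. some $\psi\in L(M)$ satisfies (UA) for $D$.

In this case, for $\psi$ as in (4), if $c,c'\in N^{|y|}$ satisfy the same formulas $\psi(e;y)$, $e\in M^{|z|}$, then $c\in D\Leftrightarrow c'\in D$.

**Proof.** (1)⇒(4) is Theorem A. (4)⇒(3) is the proof of Corollary A, which used only (UA). (3)⇒(2): we show that a type over $N$ that is finitely satisfiable in $M$ is $M$-invariant. Suppose it contains $\chi(z;c)\wedge\neg\chi(z;c')$ with $\chi$ over $M$. A solution $e\in M$ gives $\chi(e;c)\wedge\neg\chi(e;c')$, so $\mathrm{tp}(c/M)\neq\mathrm{tp}(c'/M)$. (2)⇒(1) holds because traces of an $M$-invariant type are $M$-invariant. For the last statement, suppose $c\in D$ and $c'\notin D$. Then (UA) for $C=\{c,c'\}$ gives $e\in M^{|z|}$ with $\psi(e;c)\wedge\neg\psi(e;c')$. $\square$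

**Theorem C.** If $T$ is NIP, $M\prec^+N$ and $\mathrm{tp}(a/N)$ is $M$-invariant, there are formulas $\psi_\phi(z_\phi;y)\in L(M)$ for $\phi(x;y)\in L(M)$ and a (possibly infinite) tuple $(b_\phi)_\phi$ whose type over $N$ is finitely satisfiable in $M$, with $\phi(a;N)=\psi_\phi(b_\phi;N)$ for all $\phi$.

**Proof.** Take $\psi_\phi$ from Theorem A, with disjoint tuples of variables $z_\phi$. Let $S=\prod_\phi M^{|z_\phi|}$. For each $\phi(x;y)$ and each finite $C\subseteq N^{|y|}$ let $S_{\phi,C}$ be the set of $\sigma\in S$ with $\{c\in C:\ \models\psi_\phi(\sigma_\phi;c)\}=C\cap\phi(a;N)$. Finitely many of these sets have a common element. Indeed, for each $\phi$ that occurs, let $C$ be the union of the finite sets that occur with it and choose $\sigma_\phi$ by (UA) for this $C$; choose the other coordinates arbitrarily. So some ultrafilter $\mathcal W$ on $S$ contains all $S_{\phi,C}$. The formulas over $N$, in finitely many of the variables, whose set of solutions $\sigma\in S$ is in $\mathcal W$ form a complete type over $N$ that is finitely satisfiable in $M$. It contains $\psi_\phi(z_\phi;c)$ for $c\in\phi(a;N)$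 and $\neg\psi_\phi(z_\phi;c)$ for $c\notin\phi(a;N)$. Let $(b_\phi)_\phi$ realize it. $\square$

For the last consequence we recall forking. A formula $\chi(x;c)$ *divides* over $M$ if there is an $M$-indiscernible sequence $(c_i)_{i<\omega}$ with $c_0=c$ and $\{\chi(x;c_i):i<\omega\}$ inconsistent. A formula *forks* over $M$ if it implies a finite disjunction of formulas that divide over $M$. A type *forks* over $M$ if it implies a formula that forks over $M$. For instance, in $(\mathbb Q,<)$, if $c_0<c_0'$ both lie in one irrational cut of $M$, then $c_0<x<c_0'$ divides over $M$: continue to an $M$-indiscernible sequence of disjoint intervals inside the cut. If $p$ is a type over $B\supseteq M$ that does not fork over $M$, then $p$ together with the negations of all formulas over $\mathcal U$ that fork over $M$ is consistent; otherwise $p$ would imply a finite disjunction of forking formulas, and such a disjunction forks. Any completion is a global type extending $p$ that does not fork over $M$.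

**Corollary D.** Let $T$ be NIP, $M\subseteq B$, and suppose $\mathrm{tp}(a/B)$ does not fork over $M$. For each $\phi\in L(M)$ there are $\psi\in L(M)$ and $b$ with $\mathrm{tp}(b/B)$ finitely satisfiable in $M$ and $\phi(a;B)=\psi(b;B)$.

**Proof.** As just recalled, $\mathrm{tp}(a/B)$ extends to a global type that does not fork over $M$. By Hrushovski–Pillay (*On NIP and invariant measures*, J. Eur. Math. Soc. 13 (2011)), in an NIP theory a global type not forking over a model $M$ is $M$-invariant. Take $N\supseteq B$ with $M\prec^+N$, and let $a'$ realize the restriction of the global type to $N$. Then $\mathrm{tp}(a'/N)$ is $M$-invariant and $\mathrm{tp}(a'/B)=\mathrm{tp}(a/B)$. Corollary A gives $\psi\in L(M)$ and $b$ with $\mathrm{tp}(b/N)$ finitely satisfiable in $M$ and $\phi(a';N)=\psi(b;N)$. Intersecting with $B^{|y|}$ we get $\phi(a;B)=\phi(a';B)=\psi(b;B)$, and $\mathrm{tp}(b/B)\subseteq\mathrm{tp}(b/N)$ is finitely satisfiable in $M$. $\square$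

## The random graph: NIP cannot be dropped

**Proposition 4.** Let $T$ be the theory of the random graph and $M\prec^+N$. There is $a$ with $\mathrm{tp}(a/N)$ $M$-invariant such that $E(a;N)\neq\psi(b;N)$ for all $\psi(z;y)\in L(M)$ and all $b$ with $\mathrm{tp}(b/N)$ finitely satisfiable in $M$.

**Proof.** Let $D$ be the set of $c\in N\setminus M$ whose set of neighbors in $M$ is finite of even size. Whether $c\in D$ is decided by $\mathrm{tp}(c/M)$, so $D$ is $M$-invariant. Consider the type over $N$ saying that $x$ is a new vertex adjacent, among elements of $N$, exactly to the elements of $D$. It is consistent by the axioms of the random graph, and complete by quantifier elimination. It is $M$-invariant: up to equivalence, a formula $\chi(x;c)$ over $M$ is a Boolean combination of formulas $x=c_i$, $x=p$, $E(x,c_i)$, $E(x,p)$ with $p\in M$, and formulas about $c$ over $M$. The equalities are false. $E(x,c_i)$ holds if and only if $c_i\in D$, and $E(x,p)$ never holds, as $D\cap M=\emptyset$. So everything is decided by $\mathrm{tp}(c/M)$. Let $a$ realize this type; then $E(a;N)=D$.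

Suppose $D=\psi(b;N)$ with $\psi(z;y)\in L(M)$ and $\mathrm{tp}(b/N)$ finitely satisfiable in $M$. Let $p$ be the tuple of parameters of $\psi$, let $k=|z|+|p|$, and let $A\subseteq M$ have size $k+1$. By saturation, for each $F\subseteq A$ there is $c_F\in N\setminus M$ whose set of neighbors in $M$ is $F$. The type $\mathrm{tp}(b/N)$ contains the conjunction, over the finitely many $F\subseteq A$, of $\psi(z;c_F)$ if $c_F\in D$ and $\neg\psi(z;c_F)$ if not. So there is $e\in M$ with
$$\models\psi(e;c_F)\ \Leftrightarrow\ c_F\in D\qquad\text{for all }F\subseteq A.$$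
The tuples $e,p$ have at most $k$ entries in total, so some $v\in A$ is not among them. Neither $c_\emptyset$ nor $c_{\{v\}}$ equals an entry of $e,p$, and neither is adjacent to one: $c_\emptyset$ has no neighbor in $M$, and the only neighbor of $c_{\{v\}}$ in $M$ is $v$. By quantifier elimination they have the same type over $ep$, so $\psi(e;c_\emptyset)\leftrightarrow\psi(e;c_{\{v\}})$. But $c_\emptyset\in D$, since $0$ is even, and $c_{\{v\}}\notin D$, since $1$ is odd. This is a contradiction. $\square$
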